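# Two-step limits inside a countably compact sequential group

Throughout, all topological spaces are Hausdorff, $\omega=\{0,1,2,\dots\}$ and $n=\{0,\dots,n-1\}$. "Almost all" means all but finitely many, and $X\subseteq^*Y$ means that $X\setminus Y$ is finite. The symbol $[x\in A]$ is $1$ if $x\in A$ and $0$ otherwise.

## 1. Columns, diagonals and a maximal almost disjoint family

Put points $e_{i,j}=(2^{-i},2^{-i-j})$, $p_i=(2^{-i},0)$ and $0=(0,0)$ in the plane, for $i,j<\omega$. Column $i$, that is $(e_{i,j})_j$, converges to $p_i$, and the $p_i$ converge to $0$. The set of all these points is compact. Let $E=\{e_{i,j}\}$. One way from $E$ to $0$ takes two steps: first reach all $p_i$, then take the limit of the $p_i$. But there is a shortcut, since the bottom row $e_{0,0},e_{1,0},e_{2,0},\dots$ converges to $0$ directly.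

The shortcut exists because the bottom row $X$ is an infinite set that meets each column in a finite set. To block it, we could declare that $X$ converges to a new point $p_X$ of its own. Then $\{e_{i,i+1}:i<\omega\}$ is a new shortcut, since it meets each column in one point and misses $X$. Countably many such repairs are never enough. If $A_0,A_1,\dots$ are infinite sets with pairwise finite intersections, choose $x_0<x_1<\cdots$ with $x_i\in A_i\setminus(A_0\cup\dots\cup A_{i-1})$; this is possible because that difference is infinite. The set $\{x_i\}$ meets each $A_i$ only inside $\{x_0,\dots,x_i\}$, so it is a shortcut again. The repairs are complete only when every infinite set meets some set of the family infinitely often.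

To say this precisely we recall the relevant definitions.

**Definition (sequential order).** A space $X$ is *sequential* if every sequentially closed subset (one containing the limits of all its convergent sequences) is closed. For $A\subseteq X$ let $[A]'$ be the set of all limits of convergent sequences of points of $A$. Put $[A]_0=A$, $[A]_{\alpha+1}=[[A]_\alpha]'$, and $[A]_\lambda=\bigcup_{\alpha<\lambda}[A]_\alpha$ for limit $\lambda$. The *sequential order* of a sequential space $X$ is the least $\alpha\le\omega_1$ with $[A]_\alpha=\overline A$ for every $A\subseteq X$. Order $\le1$ means that $X$ is Fréchet.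

The planar set above is metrizable, so its order is $1$. If $F$ is closed in a sequential space $X$, then $F$ is sequential: a sequentially closed subset of $F$ is sequentially closed in $X$, hence closed. Closures and limits of subsets of $F$ are the same in $F$ and in $X$, so the order of $F$ is at most that of $X$. Compact subspaces are closed, so they are covered by this.

We now write the repaired space inside a compact group. Let $P(\omega)$ carry symmetric difference $+$ and the topology of $2^\omega$, so that $h_k\to h$ means that for each $m$ we have $h_k\cap m=h\cap m$ for almost all $k$. It is a compact metrizable group, and it is *Boolean*: $h+h=\emptyset$. It is also a vector space over $\mathbb F_2$, and "$\dim$" will always be dimension over $\mathbb F_2$. Let $B$ be an index set and let $(A_\beta)_{\beta\in B}$ be subsets of $\omega$. In $P(\omega)\times2^B$ put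
$$e_n=\big(\{n\},([n\in A_\beta])_{\beta\in B}\big),\qquad p_\beta=(\emptyset,1_{\{\beta\}}),\qquad 0=(\emptyset,0),$$
$$E=\{e_n:n<\omega\},\qquad K=E\cup\{p_\beta:\beta\in B\}\cup\{0\}.$$
The condition we want is the following.

**(MAD)** $B$ is infinite, all $A_\beta$ are infinite, $A_\beta\cap A_\gamma$ is finite for $\beta\ne\gamma$, and every infinite $X\subseteq\omega$ has infinite intersection with some $A_\beta$.

**Proposition 1.** Assume (MAD). Then $K$ is compact, $0\in[E]_2$, and $0\notin[E]_1$, where the sequences and limits are taken in $K$.

*Proof.* **Step 1: the convergences.** We check that the intended limits occur. Along $n\in A_\beta$ we have $e_n\to p_\beta$. Indeed the first coordinates $\{n\}$ tend to $\emptyset$, coordinate $\beta$ is $1$, and a coordinate $\gamma\ne\beta$ is $1$ only for $n$ in the finite set $A_\beta\cap A_\gamma$. Also $p_{\beta_k}\to0$ whenever the $\beta_k$ are distinct. Since $B$ is infinite, $0\in[E]_2$.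

**Step 2: compactness.** We show that little of $K$ lies outside a neighborhood of $0$. A basic neighborhood of $0$ is
$$W=\{(h,y):h\cap m=\emptyset,\ y_\beta=0\text{ for }\beta\in\Phi\},\qquad \Phi\text{ finite}.$$
The set $K\setminus W$ consists of the $p_\beta$ with $\beta\in\Phi$, the $e_n$ with $n<m$, and the $e_n$ with $n\in A_\beta$ for some $\beta\in\Phi$. So it is contained in the union of a finite set and finitely many sequences in $K$ that converge to points of $K$. Given an open cover of $K$, one member contains $K\cap W$ for some such $W$. A convergent sequence together with its limit is compact, so finitely many members cover the rest.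

**Step 3: no shortcut.** Suppose $e_{n_k}\to0$. Since each $e_n\neq0$, each value $n$ occurs only finitely often among the $n_k$, so $\{n_k\}$ is infinite. By (MAD) it meets some $A_\beta$ in an infinite set. So coordinate $\beta$ of $e_{n_k}$ is $1$ for infinitely many $k$, a contradiction. $\square$

So two-step limits occur in a compact set that is easy to describe. The question of this lecture is whether such a compact set can sit inside a *group* with good properties. Recall that a space is *countably compact* if every countable open cover has a finite subcover.

*Is it consistent with ZFC that a countably compact sequential group contains a compact subspace of sequential order $\ge2$?*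

The question comes from Dmitri Shakhmatov, Alexander Shibakov, "Countably compact groups and sequential order", arXiv:1903.08041 (2019). We shall prove that the answer is yes.

## 2. Three subgroups of $P(\omega)\times2^B$

Assume (MAD). By the diagonal argument of Section 1, $B$ is uncountable. Which subgroup of $P(\omega)\times 2^B$ should hold $K$?

**The whole product** is compact and contains $K$, but it is not sequential. Let
$$\Sigma(B)=\{y\in2^B: y\text{ has countable support}\}.$$
For example, each $1_{\{\beta\}}$ lies in $\Sigma(B)$ and the constant $1$ does not. The set $P(\omega)\times\Sigma(B)$ is sequentially closed, because the limit of a sequence vanishes outside the countable union of the supports. It is dense and it is not everything.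

**The subgroup $P(\omega)\times\Sigma(B)$** fails for the opposite reason, by the next lemma.

**Lemma 2.** For any set $B$, $\Sigma(B)$ is Fréchet.

*Proof.* $\Sigma(B)$ is a topological group, so by translation it suffices to treat $0\in\overline S$ with $S\subseteq\Sigma(B)$. Fix, for each element, an enumeration of its countable support. Choose inductively $b_n\in S$ vanishing at the first $n$ elements of the supports of $b_0,\dots,b_{n-1}$; this is possible because $0\in\overline S$ and only finitely many coordinates are involved. A coordinate in no support is always $0$. A coordinate that is the $t$-th element of the support of $b_j$ is $0$ in $b_n$ for all $n>\max(j,t)$. So $b_n\to0$. $\square$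

As $\omega$ is countable, $P(\omega)\times\Sigma(B)$ is $\Sigma(\omega\sqcup B)$, so it is Fréchet, and so is each of its subspaces. It cannot contain a copy of $K$.

**A twisted product** lies between the two. We keep $\Sigma(B)$ as the fiber over $\emptyset$, but over $h\in P(\omega)$ we use another coset of $\Sigma(B)$, chosen by homomorphisms. For homomorphisms $\psi_\beta:P(\omega)\to\mathbb Z_2$ $(\beta\in B)$, *not assumed continuous*, put
$$A_\beta=\{n:\psi_\beta(\{n\})=1\},\qquad G_\psi=\{(h,y)\in P(\omega)\times 2^B:\ \{\beta: y_\beta\ne\psi_\beta(h)\}\text{ is countable}\}. \tag{1}$$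
This is a subgroup of a compact group, and it gets the subspace topology. It contains $K$ for these $A_\beta$: the point $e_n$ is $(\{n\},(\psi_\beta(\{n\}))_\beta)$, and $p_\beta$ and $0$ have first coordinate $\emptyset$ and countable support.

If all $\psi_\beta$ are continuous, nothing is gained. Then $(h,y)\mapsto(h,(y_\beta+\psi_\beta(h))_\beta)$ is a continuous involution of $P(\omega)\times2^B$ that maps $G_\psi$ onto $P(\omega)\times\Sigma(B)$, so $G_\psi$ is Fréchet. Moreover each $A_\beta$ is then finite, because $\{n\}\to\emptyset$. So (MAD) demands that every $\psi_\beta$ be discontinuous.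

On the other hand $G_\psi$ should be sequentially compact. A *null sequence* is a sequence $h_k\to\emptyset$ in $P(\omega)$. Given one, the points $(h_k,(\psi_\beta(h_k))_\beta)$ of $G_\psi$ must have a subsequence converging to some $(\emptyset,y)\in G_\psi$. Then $y\in\Sigma(B)$, and for $\beta$ outside the countable support of $y$ the values $\psi_\beta(h_k)$ are eventually $0$ along the subsequence. This necessary condition is the following.

**(CC)** For every null sequence $(h_k)$ there are an infinite $I\subseteq\omega$ and a countable $C\subseteq B$ such that for every $\beta\in B\setminus C$: $\psi_\beta(h_k)=0$ for all but finitely many $k\in I$.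

So every $\psi_\beta$ is discontinuous, yet along a subsequence of any null sequence almost all of them look continuous. The main results are these.

**Theorem A (ZFC).** If (CC) and (MAD) hold, then $G=G_\psi$ is a separable, sequentially compact (hence countably compact) sequential group of sequential order exactly $2$, and it contains a compact subspace $K$ of sequential order exactly $2$.

**Theorem B (CH).** There are homomorphisms $\psi_\beta$ $(\beta<\omega_1)$ satisfying (CC) and (MAD).

**Theorem C.** Under CH there is a separable countably compact sequential Boolean topological group, of sequential order exactly $2$, containing a compact subspace of sequential order exactly $2$. Hence the existence of a countably compact sequential group containing a compact subspace of sequential order $\ge2$ is consistent with ZFC.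

Theorem C follows from A and B, because $G_\psi$ is Boolean and CH is consistent with ZFC by Gödel.

## 3. The twisted product is sequential of order two

The upper bound on the order comes from a general lemma, in which sequential compactness replaces a diagonal argument.

**Lemma 3.** Let $X$ be a sequentially compact Hausdorff group and $(U_n)$ a decreasing sequence of closed neighborhoods of $e$ such that $P=\bigcap U_n$ is Fréchet. Then $X$ is sequential of sequential order $\le 2$.

*Proof.* Let $g\in\overline A$. Translations are homeomorphisms, so assume $g=e$. Let $V$ be any closed neighborhood of $e$. Choose $a_n\in A\cap V\cap U_n$. A subsequence converges to some $a\in[A]_1$. As $V$ and all $U_n$ are closed and $(U_n)$ decreases, $a\in V\cap P$. A topological group is regular, so closed neighborhoods form a base at $e$, and we have shown $e\in\overline{[A]_1\cap P}$. Since $P$ is Fréchet and $e\in P$, a sequence in $[A]_1\cap P$ converges to $e$, so $e\in[A]_2$. Thus $\overline A=[A]_2$ for every $A\subseteq X$. If $A$ is sequentially closed, then $[A]_2=A$, so $A$ is closed; hence $X$ is sequential. $\square$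

*Proof of Theorem A.*

**Step 1: $G$ is sequentially compact.** Here we use (CC). Let $(h^k,y^k)\in G$. Pass to a subsequence with $h^k\to h$. Apply (CC) to the null sequence $(h^k+h)$: after passing to a subsequence there is a countable $C$ such that for $\beta\notin C$ we have $\psi_\beta(h^k)=\psi_\beta(h)$ for almost all $k$. Add to $C$ the countable sets $\{\beta:y^k_\beta\ne\psi_\beta(h^k)\}$ for all $k$; it stays countable. By a diagonal argument pass to a subsequence for which $y^k_\beta$ converges for each $\beta\in C$. For $\beta\notin C$ we have $y^k_\beta=\psi_\beta(h^k)$, which is eventually $\psi_\beta(h)$. So $(h^k,y^k)$ converges to some $(h,y)$ with $y_\beta=\psi_\beta(h)$ for $\beta\notin C$, and $(h,y)\in G$.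

Sequential compactness gives countable compactness. If open sets $O_0,O_1,\dots$ cover and no finitely many do, choose $x_n\notin O_0\cup\dots\cup O_n$. The limit of a convergent subsequence lies in some $O_m$, which contains $x_n$ for no $n\ge m$, a contradiction.

**Step 2: $G$ is sequential of order $\le2$.** We apply Lemma 3 with $U_n=\{(h,y)\in G:h\cap n=\emptyset\}$, a clopen neighborhood of $0$. Since $\psi_\beta(\emptyset)=0$, the intersection is $P:=\{\emptyset\}\times\Sigma(B)$, which is Fréchet by Lemma 2.

**Step 3: both orders are exactly $2$.** Let $K\subseteq G$ be as in Section 1. It is compact by Proposition 1, hence closed in $G$, hence sequential of order at most that of $G$, so at most $2$. By Proposition 1, $0$ is in $[E]_2\subseteq\overline E$ but not in $[E]_1$. As $K$ is closed in $G$, this holds in $K$ and in $G$ alike. So neither order is $\le1$.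

**Step 4: $G$ is separable.** We show that the countable group $\langle E\rangle$ is dense. Let $N=\overline{\langle E\rangle}$, a closed subgroup of $G$. It contains all $p_\beta$, hence all $(\emptyset,y)$ with $y$ of finite support. These are dense in $P$, so $P\subseteq N$. As a closed subspace of $G$, $N$ is sequentially compact. So its projection to $P(\omega)$ is sequentially compact and metrizable, hence compact. The projection contains all finite sets, which are dense, so it is all of $P(\omega)$. Since $P$ is the kernel of the projection of $G$ and $P\subseteq N$, we get $N=G$. $\square$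

## 4. Promises about null sequences: singletons, triples, long intervals

It remains to construct the $\psi_\beta$ under CH. The natural plan is a recursion of length $\omega_1$. List all null sequences as $\sigma_\alpha$ and all infinite subsets of $\omega$ as $X_\alpha$, for $\alpha<\omega_1$. At stage $\alpha$ choose $\psi_\alpha$ so that $A_\alpha$ is almost disjoint from the earlier sets and, if necessary, meets $X_\alpha$ infinitely often. For $\sigma_\alpha=(h_k)$ choose an infinite $I$ and *promise* that every $\psi_\gamma$ with $\gamma\ge\alpha$ vanishes at $h_k$ for almost all $k\in I$. Then $C=\alpha$ works in (CC). At each stage only countably many promises are in force. Let us test this on three sequences at stage $0$.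

**Singletons.** Let $h_k=\{k\}$. The promise says that $A_\gamma\cap I$ is finite for every $\gamma$, which contradicts (MAD) for $X=I$. So the plan breaks at its first step.

**Triples.** Let $h_k=t_k=\{3k,3k+1,3k+2\}$. The promise says that for every $\gamma$ the number $|A_\gamma\cap t_k|$ is even for almost all $k\in I$. By (MAD) some $A_{\gamma_0}$ contains $3k$ for infinitely many $k\in I$. For almost all of these, $A_{\gamma_0}$ contains exactly two points of $t_k$; let $x_k$ be the third, and let $X$ be the infinite set of these $x_k$. Then $A_{\gamma_0}\cap X=\emptyset$. If $\gamma\ne\gamma_0$, then $A_\gamma\cap A_{\gamma_0}$ is finite, so for almost all these $k$ we have $A_\gamma\cap t_k\subseteq\{x_k\}$, and evenness gives $A_\gamma\cap t_k=\emptyset$. So $X$ has finite intersection with every $A_\gamma$, against (MAD). This promise is fatal as well: once $A_{\gamma_0}$ has taken two points of a triple, the remaining one is lost.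

But for these two sequences no promise is needed, because (MAD) already handles them.

**Lemma 4.** Assume (MAD) for homomorphisms $\psi_\beta$, and let $(v_k)$ be a null sequence of finite sets of bounded size. Then there are an infinite $I$ and a finite $\Phi\subseteq B$ such that for all $\gamma\in B\setminus\Phi$: $\psi_\gamma(v_k)=0$ for almost all $k\in I$.

*Proof.* The $v_k$ are finite and leave every finite set. So after passing to a subsequence they are pairwise disjoint and of constant size $p$. If $p=0$ take $\Phi=\emptyset$. If $p\ge1$ write $v_k=\{a^1_k<\dots<a^p_k\}$; for each $j$ the points $a^j_k$ are distinct for distinct $k$. Apply (MAD) to the infinite set $\{a^1_k\}$ and pass to those $k$ with $a^1_k\in A_{\beta_1}$; then do the same for $j=2,\dots,p$. We get $\beta_1,\dots,\beta_p$ and an infinite $I$ with $a^j_k\in A_{\beta_j}$ for all $j$ and $k\in I$. If $\gamma\notin\Phi=\{\beta_1,\dots,\beta_p\}$, each $A_\gamma\cap A_{\beta_j}$ is finite, so $\psi_\gamma(v_k)=\sum_j[a^j_k\in A_\gamma]=0$ for almost all $k\in I$. $\square$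

**Long intervals.** Let $J_0,J_1,\dots$ be consecutive intervals that partition $\omega$, with $|J_k|=k+2$. A promise that $|A_\gamma\cap J_k|$ is almost always even does not have the defect of the triples. A set $A$ taking two points from each $J_k$ leaves $J_k\setminus A$ of size $k$, still long.

But lengths alone do not suffice. Put $h_{2k}=J_k$ and $h_{2k+1}=J_k\setminus\{\min J_k\}$. All these sets are long, yet promising all of them implies a promise for $h_{2k}+h_{2k+1}=\{\min J_k\}$, and we are back at singletons. So a sequence must be thinned out before a promise is made, with an eye on all sums.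

The plan is therefore as follows. The promises in force are recorded as closed subgroups $L\le P(\omega)$ on which all later $\psi_\gamma$ must be continuous. A null sequence that stays within a bounded number of points of some promised $L$ will be handled by Lemma 4. Any other one will be thinned out and promised. To keep the promises harmless we need a numerical measure of how few and how long the members of $L$ are.

## 5. Closed subgroups of $P(\omega)$ and their local dimension

**Definition.** For a closed subgroup $L\le P(\omega)$ let

* $D(L)=\{x:\{x\}\in L\}$;
* $\varepsilon(L)=\sup\{\dim(L\cap P(S))/|S|:\ \emptyset\ne S\text{ finite},\ S\cap D(L)=\emptyset\}$, with $\sup\emptyset=0$;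
* $m\in\omega$ be called a *cut* of $L$ if $h\cap m\in L$ for all $h\in L$ (then $h\setminus m=h+(h\cap m)\in L$ too);
* $\Lambda(\ell,L)=\{u+y:|u|\le\ell,\ y\in L\}$, the sets at distance at most $\ell$ from $L$.

*Example.* Let $J_k$ be the intervals above, or any consecutive intervals partitioning $\omega$ with $|J_k|\ge2$, and let $L$ be the set of all unions of intervals $J_k$. It is the closed subgroup generated by the $J_k$. Here $D(L)=\emptyset$. For finite $S$, $\dim(L\cap P(S))$ is the number of $k$ with $J_k\subseteq S$, so $\varepsilon(L)=1/\min_k|J_k|$. The cuts are $0$ and the left endpoints of the intervals. A set $J_k$ with one point removed is in $\Lambda(1,L)$.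

We use the following simple facts. Since $L$ is closed and the finite subsets of $D(L)$ lie in $L$, we have $P(D(L))\subseteq L$. The set $\{u:|u|\le\ell\}$ is closed in $P(\omega)$, so $\Lambda(\ell,L)$ is compact, being a continuous image of a compact set. Moreover $\Lambda(\ell,L)+\Lambda(\ell,L)\subseteq\Lambda(2\ell,L)$, and $\mathrm{Fin}+L=\bigcup_\ell\Lambda(\ell,L)$, where $\mathrm{Fin}$ is the set of finite subsets of $\omega$.

Next we need block decompositions. Let $m_n<m_{n+1}<\cdots$ and $I_r=[m_r,m_{r+1})$. For subgroups $W_r\le P(I_r)$ let
$$\prod_{r\ge n}W_r=\{h\subseteq[m_n,\infty):h\cap I_r\in W_r\text{ for all }r\ge n\},$$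
a closed subgroup. If all $m_r$ with $r\ge n$ are cuts of $L$, then
$$L=(L\cap P(m_n))\oplus\prod_{r\ge n}(L\cap P(I_r)). \tag{2}$$
Indeed for $h\in L$ the sets $h\cap m_n$ and $h\cap I_r=(h\cap m_{r+1})+(h\cap m_r)$ lie in $L$. Conversely, if all these pieces of $h$ lie in $L$, then $h$ is the limit of their finite sums, and $L$ is closed.

**Lemma 5.** Let $L'$ be a closed subgroup, $D'\subseteq\omega$, $P(D')\subseteq L'$, and $\dim(L'\cap P(S))\le\varepsilon'|S|$ for all finite $S$ with $S\cap D'=\emptyset$. Then $\varepsilon(L')\le\varepsilon'$. If $\varepsilon'<1$, then $D(L')=D'$.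

*Proof.* We have $D'\subseteq D(L')$, so sets $S$ disjoint from $D(L')$ are disjoint from $D'$; this gives the first part. If $x\notin D'$, then $\dim(L'\cap P(\{x\}))\le\varepsilon'<1$, so $\{x\}\notin L'$. $\square$

**Definition (system).** Let $\mathcal A$ be a countable family of subsets of $\omega$. A *system over $\mathcal A$* is $\mathcal S=((L_n)_{n<\omega},c)$ with

* (S1) $L_n$ closed subgroups of $P(\omega)$, $L_n\subseteq L_{n+1}$, $\bigcup_nD(L_n)=\omega$;
* (S2) $\varepsilon(L_n)\to0$;
* (S3) each $D(L_n)$ is covered, up to a finite set, by finitely many members of $\mathcal A$, and $\omega\setminus D(L_n)$ is infinite;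
* (S4) $c\subseteq\omega$ is infinite, and for each $n$ almost all elements of $c$ are cuts of $L_n$;
* (S5) each member of $\mathcal A$ is contained in some $D(L_n)$.

A system $\mathcal S'$ *refines* $\mathcal S$ if every $L_n$ is contained in some $L'_m$ and $c'\subseteq^*c$.

Here $\mathcal A$ is the family of sets $A_\beta$ built so far, and the $L_n$ are the promises. (S3) says that points are given up only where existing members of $\mathcal A$ take care of them; this is what failed for singletons and triples.

*Examples.* The simplest system is $L_n=P(n)$, $c=\omega$ over $\mathcal A=\emptyset$: here $D(L_n)=n$, $\varepsilon(L_n)=0$, and every $m$ is a cut. For the intervals with $|J_k|=k+2$ put $m_k=\min J_k$ and $L_n=P(m_n)\oplus\prod_{k\ge n}\{\emptyset,J_k\}$, $c=\{m_k:k<\omega\}$. This is a system over $\emptyset$ with $D(L_n)=m_n$ and $\varepsilon(L_n)=1/(n+2)$. For intervals all of length $3$ the same groups have $\varepsilon(L_n)=1/3$, and (S2) fails; this excludes the triples.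

Refinement is reflexive and transitive. Replacing $(L_n)$ by a subsequence gives again a system, and each of the two refines the other. We write $D_n=D(L_n)$; note $D_n\subseteq D_{n+1}$.

**Lemma 6.** If $\mathcal S_i=((L^i_n)_n,c_i)$ is a system over $\mathcal A_i$, $\mathcal A_i\subseteq\mathcal A_{i+1}$, and $\mathcal S_{i+1}$ refines $\mathcal S_i$ $(i<\omega)$, then there is a system over $\bigcup_i\mathcal A_i$ refining all $\mathcal S_i$.

*Proof.* **Step 1: the choice.** We diagonalize. Choose inductively $L_i=L^i_{s_i}$ with $s_i$ so large that $L_i$ contains $L_{i-1}$ (if $i\ge1$), all $L^j_k$ with $j,k\le i$, and $P(i)$, and that $\varepsilon(L_i)\le1/(i+1)$. This is possible. By refinement $L_{i-1}$ and each $L^j_k$ with $j\le i$ are contained in some member of the increasing sequence $(L^i_n)_n$. By (S1) for $\mathcal S_i$ the finite set $i$ is contained in $D(L^i_s)$ for large $s$. And $\varepsilon(L^i_s)\to0$ by (S2). The sets $c_0\cap\dots\cap c_i$ are infinite because $c_{i+1}\subseteq^*c_i$, so we can pick $x_0<x_1<\cdots$ with $x_i\in c_0\cap\dots\cap c_i$. Let $c=\{x_i\}$; then $c\subseteq^*c_i$ for all $i$.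

**Step 2: the axioms.** (S1) holds because $i\subseteq D(L_i)$, and (S2) is clear. (S3) for $L_i$ holds in $\mathcal S_i$, and $\mathcal A_i\subseteq\bigcup_j\mathcal A_j$. (S4) holds because $c\subseteq^*c_i$ and almost all elements of $c_i$ are cuts of $L_i$. For (S5), if $A\in\mathcal A_j$, then $A\subseteq D(L^j_k)$ for some $k$, and $L^j_k\subseteq L_i$ for $i\ge\max(j,k)$. The last inclusion also shows that the new system refines every $\mathcal S_j$. $\square$

## 6. Absorbing a null sequence that leaves every $\Lambda(\ell,L_n)$

This lemma makes a promise about a null sequence that Lemma 4 cannot handle. The cost is a small increase of $\varepsilon$.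

**Lemma 7.** Let $\mathcal S=((L_n),c)$ be a system over $\mathcal A$ and $(h_k)$ a null sequence such that for all $\ell,n$, $h_k\in\Lambda(\ell,L_n)$ for only finitely many $k$. Then there are a system $\mathcal S^+=((L_n^+),c^+)$ over $\mathcal A$ refining $\mathcal S$ and an infinite $I$ with $\{h_k:k\in I\}\subseteq L_0^+$.

*Proof.* Let $\ell_i=(i+1)^2$. We choose $m_0\in c$, a cut of $L_0$, and then in turn $k_0,m_1,k_1,m_2,\dots$ with $k_0<k_1<\cdots$ and $m_0<m_1<\cdots$ in $c$. For finite $F\subseteq\omega$ write $g_F=\sum_{i\in F}h_{k_i}$, and let $I_r=[m_r,m_{r+1})$.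

**Step 1: the choice of $k_i$.** This step keeps every sum with last term $h_{k_i}$ far from $L_n$. We require $k_i>k_{i-1}$ (if $i\ge1$), $h_{k_i}\cap m_i=\emptyset$, and
$$h_{k_i}+(g_{F'}\setminus m_i)\notin\Lambda(\ell_i,L_n)\qquad\text{for all }n\le i,\ F'\subseteq\{0,\dots,i-1\}. \tag{3}$$
The first two conditions hold for all large $k$. Suppose that for one of the finitely many pairs $(F',n)$ condition (3) is violated by infinitely many $k$ in place of $k_i$. Put $g=g_{F'}\setminus m_i$. Then $h_k\in g+\Lambda(\ell_i,L_n)$ for infinitely many $k$. This set is closed and $h_k\to\emptyset$, so $\emptyset\in g+\Lambda(\ell_i,L_n)$, that is, $g\in\Lambda(\ell_i,L_n)$. Hence $h_k\in\Lambda(\ell_i,L_n)+\Lambda(\ell_i,L_n)\subseteq\Lambda(2\ell_i,L_n)$ for infinitely many $k$, against the hypothesis.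

**Step 2: the choice of $m_{i+1}$.** This step puts the distance just obtained into one block. We require that $m_{i+1}\in c$, that $m_{i+1}>m_i$ is a cut of $L_0,\dots,L_{i+1}$, and that for all $F\subseteq\{0,\dots,i\}$:

* (a) for $n\le i+1$: if $g_F\in\mathrm{Fin}+L_n$, then $g_F\setminus m_{i+1}\in L_n$;
* (b) for $n\le i$: if $g_F\setminus m_i\notin\Lambda(\ell_i,L_n)$, then $g_F\cap[m_i,m_{i+1})\notin\Lambda(\ell_i,L_n)$.

All sufficiently large elements of $c$ satisfy these finitely many requirements. For the cuts this is (S4). For (a), if $g_F=u+y$ with $u$ finite and $y\in L_n$, then $g_F\setminus m=y\setminus m\in L_n$ for every cut $m>\max u$ of $L_n$ (every cut $m$ if $u=\emptyset$). For (b), $\Lambda(\ell_i,L_n)$ is closed and $g_F\cap[m_i,m)\to g_F\setminus m_i$ as $m\to\infty$.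

**Step 3: a dichotomy in each block.** We claim that for $n\le r$ and $F\subseteq\{0,\dots,r\}$,
$$g_F\cap I_r\in L_n\quad\text{or}\quad g_F\cap I_r\notin\Lambda(\ell_r,L_n). \tag{4}$$
If $r\in F$, write $F=F'\cup\{r\}$ with $F'\subseteq\{0,\dots,r-1\}$. Since $h_{k_r}\cap m_r=\emptyset$, we have $g_F\setminus m_r=h_{k_r}+(g_{F'}\setminus m_r)$, which is not in $\Lambda(\ell_r,L_n)$ by (3). Now (b) with $i=r$ gives the second alternative. If $F=\emptyset$, then $g_F=\emptyset\in L_n$. Otherwise $r\ge1$ and $F\subseteq\{0,\dots,r-1\}$. If $g_F\in\mathrm{Fin}+L_n$, then $g_F\setminus m_r\in L_n$ by (a) with $i=r-1$, and since $m_{r+1}$ is a cut of $L_n$, also $g_F\cap I_r\in L_n$. If $g_F\notin\mathrm{Fin}+L_n$, then $g_F\setminus m_r\notin\mathrm{Fin}+L_n$ because the two sets differ by a finite set; so $g_F\setminus m_r\notin\Lambda(\ell_r,L_n)$, and (b) with $i=r$ applies.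

**Step 4: the new groups.** We enlarge $L_n$ block by block just enough to contain the $h_{k_i}$. Let $C_r=\{g_F\cap I_r:F\subseteq\{0,\dots,r\}\}$, a group with $\dim C_r\le r+1$, let $W^n_r=L_n\cap P(I_r)$, and
$$L_n^+=P(m_n)\oplus\prod_{r\ge n}(W_r^n+C_r),\qquad c^+=\{m_r:r<\omega\}\subseteq c,\qquad D_n^+=m_n\cup D_n .$$
$L_n^+$ is a closed subgroup. It is increasing in $n$, since $W^n_r\subseteq W^{n+1}_r$ and below $m_{n+1}$ the group $L_{n+1}^+$ contains everything. The number $m_r$ is a cut of $L_n$ for $r\ge n$, so $L_n\subseteq L_n^+$ by (2). Every $m_r$ with $r\ge n$ is a cut of $L_n^+$. Each $h_{k_i}$ lies in $L_0^+$, because $h_{k_i}\cap m_i=\emptyset$ and $h_{k_i}\cap I_r=g_{\{i\}}\cap I_r\in C_r$ for $r\ge i$. So $I=\{k_i:i<\omega\}$ is as required. Finally $P(D_n^+)\subseteq P(m_n)+L_n\subseteq L_n^+$.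

**Step 5: the estimate.** We bound the local dimension of $L_n^+$. Let $S$ be finite with $S\cap D_n^+=\emptyset$, and $S_r=S\cap I_r$. Then
$$L_n^+\cap P(S)=\bigoplus_{r\ge n}E_r,\qquad E_r=(W^n_r+C_r)\cap P(S_r).$$
Since $S_r\cap D_n=\emptyset$, $\dim(E_r\cap L_n)\le\varepsilon(L_n)|S_r|$. As $E_r\subseteq P(I_r)$, we have $E_r\cap L_n=E_r\cap W^n_r$, so
$$\dim E_r/(E_r\cap L_n)\le\dim(W^n_r+C_r)/W^n_r\le r+1.$$
If $E_r\not\subseteq L_n$, take $N=w+(g_F\cap I_r)\in E_r\setminus L_n$ with $w\in W^n_r$, $F\subseteq\{0,\dots,r\}$. Then $g_F\cap I_r\notin L_n$, so by (4) $N+w=g_F\cap I_r\notin\Lambda(\ell_r,L_n)$. As $w\in L_n$, this forces $|N|>\ell_r$, and $N\subseteq S_r$ gives $|S_r|>\ell_r$. So extra dimension occurs only on long $S_r$, and in all cases, for $r\ge n$,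
$$\dim E_r\le|S_r|\Big(\varepsilon(L_n)+\frac{r+1}{\ell_r}\Big)=|S_r|\Big(\varepsilon(L_n)+\frac1{r+1}\Big)\le|S_r|\Big(\varepsilon(L_n)+\frac1{n+1}\Big).$$

**Step 6: the axioms.** By Lemma 5, $\varepsilon(L_n^+)\le\varepsilon(L_n)+\frac1{n+1}\to0$, which is (S2), and $D(L_n^+)=m_n\cup D_n$ for all large $n$. So (S3) for $\mathcal S$ gives (S3) for $L_n^+$ when $n$ is large, and then for all $n$ because $D(L_n^+)$ increases with $n$. (S1) and (S5) follow from $L_n\subseteq L_n^+$, and (S4) was noted in Step 4. Refinement holds since $L_n\subseteq L_n^+$ and $c^+\subseteq c$. $\square$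

## 7. Disjoint bases and a new almost disjoint set

Now we must add a new set $A$. In each block $A$ should have a part $B_i$ that meets every relevant promised set evenly. Moreover, once $P(A)$ is added to the promises, each promised set $N$ can be shortened to $N\setminus B_i$, and these remainders must stay long. The triples showed that this can fail. Small local dimension gives enough room, through the following classical theorem.

**Edmonds' theorem** (J. Edmonds, *Lehman's switching game and a theorem of Tutte and Nash-Williams*, J. Res. Nat. Bur. Standards 69B (1965), 73–77). A matroid on a finite set $T$ with rank function $\rho$ has $M$ pairwise disjoint bases if and only if $M(\rho(T)-\rho(T\setminus S))\le|S|$ for all $S\subseteq T$.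

We need only matroids given by vectors $(v_x)_{x\in T}$ spanning a finite-dimensional space. Then $\rho(Y)=\dim\langle v_x:x\in Y\rangle$, and a basis is a set $Z\subseteq T$ for which $(v_z)_{z\in Z}$ is a vector space basis. In rank $0$ the $M$ bases are all empty.

**Lemma 8.** Let $T\subseteq\omega$ be finite and let $Q\le P(T)$ be a subgroup with $M\dim(Q\cap P(S))\le|S|$ for all $S\subseteq T$. For $x\in T$ let $v_x\in Q^*$ be the functional $v_x(N)=[x\in N]$. Then there are pairwise disjoint $Z^1,\dots,Z^M\subseteq T$ such that each $(v_z)_{z\in Z^j}$ is a basis of $Q^*$. In particular $N\mapsto N\cap Z^j$ is injective on $Q$.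

*Proof.* The $v_x$ $(x\in T)$ have common kernel $0$, so they span $Q^*$. The common kernel of $\{v_x:x\in T\setminus S\}$ is $Q\cap P(S)$, so $\rho(T\setminus S)=\dim Q-\dim(Q\cap P(S))$ and $\rho(T)-\rho(T\setminus S)=\dim(Q\cap P(S))$. The hypothesis is therefore exactly the condition in Edmonds' theorem. If $N\cap Z^j=\emptyset$, then all functionals of a basis of $Q^*$ vanish at $N$, so $N=\emptyset$. As $N\mapsto N\cap Z^j$ is linear, it is injective. $\square$

*Example.* Let $T=\{0,\dots,5\}$ and let $Q$ be spanned by $N_1=\{0,1,2,3\}$ and $N_2=\{2,3,4,5\}$, so that $N_1+N_2=\{0,1,4,5\}$. For $M=3$ the hypothesis holds: $3\cdot2\le6$ for $S=T$, and a proper subset $S$ contains at most one of the three nonempty members, because any two of them have union $T$; in that case $3\cdot1\le4\le|S|$. In $Q^*$ we have $v_0=v_1$, $v_2=v_3$, $v_4=v_5$, three distinct nonzero functionals with $v_0+v_2=v_4$. So $Z^1=\{0,2\}$, $Z^2=\{1,4\}$, $Z^3=\{3,5\}$ are disjoint bases. Suppose we want $a=5$ in our new set. Since $v_5=v_0+v_2$, the set $\mathcal B=\{5,0,2\}$ meets $N_1$ in $\{0,2\}$, $N_2$ in $\{2,5\}$ and $N_1+N_2$ in $\{0,5\}$, each time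 evenly. The basis $Z^2$ is untouched, and it still separates the remainders $\{1,3\}$, $\{3,4\}$, $\{1,4\}$ of the three sets: their traces on $Z^2$ are $\{1\}$, $\{4\}$, $\{1,4\}$.

This is the whole mechanism: the new set uses one point and one basis, and the other bases keep the dimension small.

**Lemma 9.** Let $\mathcal S=((L_n),c)$ be a system over $\mathcal A$ and $X\subseteq\omega$ infinite. There are a homomorphism $\psi:P(\omega)\to\mathbb Z_2$, continuous on each $L_n$, and a system $\mathcal S'=((L'_n),c')$ over $\mathcal A\cup\{A\}$ refining $\mathcal S$, where $A=\{n:\psi(\{n\})=1\}$, such that $A$ is infinite, $A\cap A'$ is finite for all $A'\in\mathcal A$, and $X$ has infinite intersection with some member of $\mathcal A\cup\{A\}$.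

*Proof.* **Step 1: normalization.** We arrange a rate for $\varepsilon(L_n)$ and reduce to one kind of $X$. Pass to a subsequence with $\varepsilon(L_n)\le1/M_n$, where $M_n=n+4$. As the subsequence is cofinal in the original sequence, nothing is lost: continuity on its groups and refinement of it give the same for the original system.

If $X\cap D_n$ is infinite for some $n$, then by (S3) $X$ meets a member of $\mathcal A$ in an infinite set, and the last requirement holds already. In this case replace $X$ by some $\{x_0<x_1<\cdots\}$ with $x_j\notin D_j$, which exists since $\omega\setminus D_j$ is infinite. For the new $X$, $x_j\in D_n$ implies $j<n$. So we may assume that $X\cap D_n$ is finite for all $n$, and we shall make $A\cap X$ infinite.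

**Step 2: blocks.** We cut $\omega$ into pieces in which there is free space. Choose $m_0<m_1<\cdots$ in $c$ such that $m_i$ is a cut of $L_0,\dots,L_i$ and, with $I_i=[m_i,m_{i+1})$ and $T_i=I_i\setminus D_i$, we have $|T_i|\ge2$ and $X\cap T_i\ne\emptyset$. This is possible by (S4) and because $\omega\setminus D_i$ and $X\setminus D_i$ are infinite. Fix $a_i\in X\cap T_i$ and let $Q_i=L_i\cap P(T_i)$.

**Step 3: the set $B_i$.** In each block we find a set that contains $a_i$, is even on $Q_i$, and uses only one basis besides $a_i$. For $S\subseteq T_i$ we have $S\cap D_i=\emptyset$, so $M_i\dim(Q_i\cap P(S))\le|S|$. Lemma 8 gives disjoint $Z_i^1,\dots,Z_i^{M_i}\subseteq T_i$ for $Q_i$. At most one of them contains $a_i$; renumber so that $a_i\notin Z_i^j$ for $j<M_i$. Write $v_{a_i}=\sum_{z\in w_i}v_z$ with $w_i\subseteq Z_i^1$, and put $B_i=\{a_i\}\cup w_i\subseteq T_i$. Then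

* (i) $|B_i\cap N|$ is even for all $N\in Q_i$, because $a_i\notin w_i$ and so $|B_i\cap N|\equiv v_{a_i}(N)+\sum_{z\in w_i}v_z(N)=0$ modulo $2$;
* (ii) $B_i\cap Z_i^j=\emptyset$ for $2\le j<M_i$;
* (iii) $T_i\not\subseteq B_i$. If $w_i=\emptyset$, this is because $|T_i|\ge2$. Otherwise $\dim Q_i>0$, so $Z_i^2\ne\emptyset$, and (ii) applies, as $2<M_i$.

Let $A=\bigcup_iB_i$. So $A\cap I_i=B_i$ and $A\cap m_0=\emptyset$.

**Step 4: the homomorphism.** We define $\psi$ by counting points of $A$ modulo $2$ where this makes sense. Let $h\in L_n$ and $i\ge n$. Then $m_i,m_{i+1}$ are cuts of $L_n$, so $h\cap I_i\in L_n\subseteq L_i$. As $P(D_i)\subseteq L_i$, we get $(h\cap I_i)\setminus D_i\in L_i\cap P(T_i)=Q_i$. Since $B_i\cap D_i=\emptyset$, (i) shows that $|h\cap B_i|$ is even. Hence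
$$\psi(h)=\sum_i|h\cap B_i|\bmod2$$
has only finitely many nonzero terms, and it is a well-defined homomorphism on $\bigcup_nL_n$. On $L_n$ it equals $\sum_{i<n}|h\cap B_i|\bmod2$, which depends only on $h\cap m_n$, so it is continuous there. Extend it to a linear functional on the $\mathbb F_2$-vector space $P(\omega)$. By (S1) every $\{x\}$ lies in $\bigcup_nL_n$, so $\psi(\{x\})=[x\in A]$, as the definition of $A$ in the lemma requires.

As $a_i\in A\cap X$ for all $i$, $A\cap X$ is infinite. For $i\ge n$ we have $B_i\cap D_n\subseteq B_i\cap D_i=\emptyset$, so $A\cap D_n$ is finite for each $n$. By (S5), $A\cap A'$ is finite for $A'\in\mathcal A$.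

**Step 5: the new groups.** We add $P(A)$ to the promises, so that later sets will be almost disjoint from $A$. Let
$$L_n'=P(m_n)\oplus\prod_{i\ge n}\big((L_n\cap P(I_i))+P(B_i)\big),\quad c'=\{m_i:i<\omega\}\subseteq c,\quad D_n'=m_n\cup D_n\cup A .$$
$L_n'$ is a closed subgroup, increasing in $n$. It contains $L_n$ by (2), and it contains $P(A)$ because $A\cap I_i=B_i$. The $m_i$ with $i\ge n$ are cuts of it, and $P(D_n')\subseteq P(m_n)+L_n+P(A)\subseteq L_n'$.

**Step 6: the estimate.** We show that shortening $N$ to $N\setminus B_i$ does not spoil the local dimension. Let $S$ be finite with $S\cap D_n'=\emptyset$, and $S_i=S\cap I_i$. Then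
$$L_n'\cap P(S)=\bigoplus_{i\ge n}E_i,\qquad E_i=\big((L_n\cap P(I_i))+P(B_i)\big)\cap P(S_i).$$
Let $V_i=L_n\cap P(S_i\cup B_i)$. If $x=N+b\in E_i$ with $N\in L_n\cap P(I_i)$ and $b\subseteq B_i$, then $N=x+b\subseteq S_i\cup B_i$, so $N\in V_i$. Since $S_i\cap B_i=\emptyset$, $x=N\setminus B_i$. So the linear map $N\mapsto N\setminus B_i$ on $V_i$ has an image containing $E_i$, and $\dim E_i\le\dim V_i$.

To bound $\dim V_i$, consider the linear map $N\mapsto N\setminus D_i$ on $V_i$.

* An element of its kernel is contained in $(S_i\cup B_i)\cap D_i=S_i\cap D_i$. So the kernel is contained in $L_n\cap P(S_i\cap D_i)$. Since $S_i\cap D_n=\emptyset$, its dimension is at most $\varepsilon(L_n)|S_i\cap D_i|\le\frac1{n+4}|S_i\cap D_i|$.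
* Its image $U$ is contained in $Q_i\cap P((S_i\setminus D_i)\cup B_i)$, because $V_i\subseteq L_n\subseteq L_i$ and $P(D_i)\subseteq L_i$. For $2\le j<M_i$ the map $N\mapsto N\cap Z_i^j$ is injective on $U$, and by (ii) its values lie in $P(Z_i^j\cap(S_i\setminus D_i))$. Hence $\dim U\le|Z_i^j\cap(S_i\setminus D_i)|$. The $Z^j_i$ are disjoint, so summing over these $M_i-2=i+2$ values of $j$ gives $(i+2)\dim U\le|S_i\setminus D_i|$.

Adding the two bounds, for $i\ge n$,
$$\dim E_i\le\tfrac1{n+4}|S_i\cap D_i|+\tfrac1{i+2}|S_i\setminus D_i|\le\tfrac1{n+2}|S_i|.$$

**Step 7: the axioms.** By Lemma 5, $\varepsilon(L_n')\le\frac1{n+2}<1$ and $D(L_n')=D_n'=m_n\cup D_n\cup A$. This gives (S2), (S5) and the covering part of (S3), over $\mathcal A\cup\{A\}$. The set $\omega\setminus D_n'$ is infinite: for every $i\ge n$ the set $T_i\setminus B_i$ is nonempty by (iii), and it is disjoint from $m_n$, from $D_n\subseteq D_i$ and from $A$. (S1) holds since $L_n\subseteq L_n'$, and (S4) was noted in Step 5. Refinement holds since $L_n\subseteq L'_n$ and $c'\subseteq c$. $\square$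

## 8. The recursion of length $\omega_1$ under CH

*Proof of Theorem B.* **Step 1: the construction.** We run through all tasks, making promises only when Lemma 7 allows it. By CH list all null sequences as $\{\sigma_\alpha:\alpha<\omega_1\}$ and all infinite subsets of $\omega$ as $\{X_\alpha:\alpha<\omega_1\}$. We construct recursively systems $\mathcal S_\alpha$ over $\{A_\beta:\beta<\alpha\}$, each refining all earlier systems. Let $\mathcal S_0$ be the system $L_n=P(n)$, $c=\omega$ over $\emptyset$. At limit $\alpha$ apply Lemma 6 along an $\omega$-sequence cofinal in $\alpha$; the result refines all earlier systems by transitivity. Given $\mathcal S_\alpha$: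

* if $\sigma_\alpha$ satisfies the hypothesis of Lemma 7 for $\mathcal S_\alpha$, let $\mathcal S_\alpha^+$ be a system given by that lemma; otherwise let $\mathcal S_\alpha^+=\mathcal S_\alpha$;
* apply Lemma 9 to $\mathcal S_\alpha^+$ and $X_\alpha$ to get $\psi_\alpha$, $A_\alpha$, and $\mathcal S_{\alpha+1}$, a system over $\{A_\beta:\beta\le\alpha\}$.

**Step 2: promises are kept.** For $\alpha\le\gamma$ the system $\mathcal S_\gamma^+$ refines $\mathcal S_\alpha$ and $\mathcal S_\alpha^+$, and $\psi_\gamma$ is continuous on every group of $\mathcal S_\gamma^+$. Hence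
$$\text{if }\alpha\le\gamma,\text{ then }\psi_\gamma\text{ is continuous on every group of }\mathcal S_\alpha\text{ and of }\mathcal S_\alpha^+. \tag{5}$$

**Step 3: (MAD), with $B=\omega_1$.** By Lemma 9 each $A_\gamma$ is infinite, $A_\gamma\cap A_\beta$ is finite for $\beta<\gamma$, and each $X_\alpha$ has infinite intersection with some $A_\beta$ with $\beta\le\alpha$. The $X_\alpha$ are all the infinite subsets of $\omega$.

**Step 4: (CC) when a promise was made.** Let $(h_k)=\sigma_\alpha$, and suppose that Lemma 7 was applied at stage $\alpha$. Then for $k$ in an infinite set $I$, $h_k$ lies in the group $L_0^+$ of $\mathcal S_\alpha^+$. For all $\gamma\ge\alpha$, $\psi_\gamma$ is continuous on $L_0^+$ by (5), so $\psi_\gamma(h_k)=0$ for almost all $k\in I$. So $C=\alpha$ works.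

**Step 5: (CC) when no promise was made.** Here we split $h_k$ into a bounded part for Lemma 4 and a part in an earlier promise. Let $(h_k)=\sigma_\alpha$ and $\mathcal S_\alpha=((L_n),c)$. There are $\ell,n$ with $h_k\in\Lambda(\ell,L_n)$ for infinitely many $k$. Pass to these $k$ and write $h_k=u_k+y_k$ with $|u_k|\le\ell$, $y_k\in L_n$. By compactness pass to a subsequence with $u_k\to u$ and $y_k\to y$. Then $|u|\le\ell$ and $y\in L_n$. Since $h_k\to\emptyset$, we have $u+y=\emptyset$, that is, $u=y$. Put $v_k=u_k+u$. Then
$$h_k=v_k+(y_k+y),$$
where $(v_k)$ is a null sequence of finite sets with $|v_k|\le2\ell$, and $(y_k+y)$ is a null sequence in $L_n$. By Step 3 we may apply Lemma 4 to $(v_k)$: after passing to a subsequence there is a finite $\Phi\subseteq\omega_1$ such that for $\gamma\notin\Phi$ we have $\psi_\gamma(v_k)=0$ for almost all $k$. If also $\gamma\ge\alpha$, then $\psi_\gamma(y_k+y)=0$ for almost all $k$ by (5). So for every $\gamma$ outside the countable set $C=\alpha\cup\Phi$ we get $\psi_\gamma(h_k)=0$ for almost all remaining $k$.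

This proves (CC), and with it Theorem B. $\square$

*Proof of Theorem C.* Assume CH, take the $\psi_\beta$ $(\beta<\omega_1)$ of Theorem B, and form $G_\psi$ as in (1). It is Boolean, being a subgroup of $P(\omega)\times2^{\omega_1}$. By Theorem A it is separable, countably compact and sequential of sequential order exactly $2$, and it contains the compact subspace $K$ of sequential order exactly $2$. Since CH is consistent with ZFC by Gödel, the existence of a countably compact sequential group containing a compact subspace of sequential order $\ge2$ is consistent with ZFC. $\square$
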